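# VC-saturated families of size $2^{(1+o(1))d}$

## 1. Guessing $c^d$ with $c>2$

How small can a family of sets be if its VC-dimension goes up as soon as any further set is added? A lower bound of about $2^d$ is immediate, and one would first guess that it is far from the truth: that the minimum size is at least $c^d$ for some constant $c>2$. To test this guess we fix the terms.

**Definition (trace, shattering, VC-dimension).** Let $\mathcal F\subseteq 2^{[n]}$ and let $X$ be a set. The trace of $\mathcal F$ on $X$ is $\mathcal F|_X=\{F\cap X:F\in\mathcal F\}$. The family shatters $X$ if $\mathcal F|_X=2^X$, and $VC(\mathcal F)$ is the size of the largest set shattered by $\mathcal F$.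

Subsets of a shattered set are shattered, so $VC(\mathcal F)\ge d$ exactly when some $d$-set is shattered.

**Definition (saturation).** A family $\mathcal F\subseteq2^{[n]}$ is saturated if $VC(\mathcal F)<VC(\mathcal F')$ for every $\mathcal F'\subseteq 2^{[n]}$ with $\mathcal F'\supsetneq\mathcal F$. It is $d$-saturated if it is saturated and $VC(\mathcal F)=d$. The minimum size of a $d$-saturated family in $2^{[n]}$ is $sat_{VC}(n,d)$.

For example, let $n\ge2$ and $\mathcal F=\{\emptyset,\{1\},\dots,\{n\}\}$. It shatters every singleton but no pair $\{i,j\}$, because the pattern $\{i,j\}$ is missing; so $VC(\mathcal F)=1$. Any set $G\notin\mathcal F$ contains a pair $\{i,j\}$, and $\mathcal F\cup\{G\}$ shatters that pair. So $\mathcal F$ is $1$-saturated, of size $n+1$.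

We study $sat_{VC}(n,d-1)$. Let $\mathcal F$ be $(d-1)$-saturated and $n\ge d$. Then $\mathcal F\ne2^{[n]}$, since $VC(2^{[n]})=n$. For each $G\notin\mathcal F$ the family $\mathcal F\cup\{G\}$ shatters some $d$-set $X$, while $\mathcal F$ does not, so
$$\mathcal F|_X=2^X\setminus\{G\cap X\}.\tag{1}$$
Hence $|\mathcal F|\ge|\mathcal F|_X|=2^d-1$. This is the trivial lower bound. It uses one missing set $G$ and one $d$-set $X$, whereas saturation asks for such an $X$ for every missing $G$; this is why one guesses a larger exponent. The problem, whose source is Nóra Frankl, Sergei Kiselev, Andrey Kupavskii, Balázs Patkós, "VC-saturated set systems", arXiv:2005.12545 (2020), asks for exactly this: show that there is a constant $c>2$ such that $sat_{VC}(n,d-1)\ge c^d$ for all sufficiently large $d$ and all $n\ge2d$. The bounds stated there as known leave room for it. For $n$ large compared with $d$ one has $sat_{VC}(n,d-1)\ge2^d$; for $d\ge3$ and $n\ge2d$ one has $sat_{VC}(n,d-1)\le4^d$, and even $\le\frac12\binom{2d}d$ if $d$ is odd or $d\ge14$.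

Now the simple cases.

If $n=d$, a $(d-1)$-saturated family is $2^{[d]}$ minus one set: it is not $2^{[d]}$, and if two sets were missing, adding one of them would still not shatter $[d]$. So $sat_{VC}(d,d-1)=2^d-1$, and the trivial bound is attained.

If $d=1$, a single set is a $0$-saturated family, since two different sets differ at some point and shatter it. So $sat_{VC}(n,0)=1=2^1-1$.

If $d=2$, the family above has $n+1$ members, and by a result of Dudley $sat_{VC}(n,1)=n+1$ for all $n$. Here the trivial bound is far off, but this behavior is special to $d=2$: the bound $4^d$ above does not depend on $n$.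

If $n=d+1$, every family has at most $2^{d+1}$ members, so for every $c>2$ the inequality $sat_{VC}(n,d-1)\ge c^d$ fails once $d$ is large. More generally it can hold only if $2^n\ge c^d$, that is, if $n$ exceeds $d$ by a constant factor.

If $n=\lfloor1.25d\rfloor$, the inequality holds. By (1), every $G\notin\mathcal F$ lies in a subcube $\{G:G\cap X=P_X\}$, where $X$ is a $d$-set whose trace misses exactly one pattern $P_X$. There are at most $\binom nd$ such subcubes and each has $2^{n-d}$ members, so
$$|\mathcal F|\ \ge\ 2^n\Bigl(1-\binom nd2^{-d}\Bigr).\tag{2}$$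
For $d+1\le n\le1.25d$ we have $\binom nd=\binom n{n-d}\le2^{nH((n-d)/n)}\le2^{1.25H(0.2)d}\le2^{0.91d}$, where $H$ is the binary entropy. So in this range $|\mathcal F|\ge(1-2^{-0.09d})2^n$: almost all sets must be in $\mathcal F$. At $n=\lfloor1.25d\rfloor$ this gives at least $2^{1.25d-2}$ for $d\ge12$, which beats $c^d$ for every $c<2^{1.25}$ and large $d$.

So the small cases support the guess for one value of $n$ and contradict it for another. What happens for $n\ge 2d$? The argument behind (2) dies as soon as $\binom nd>2^d$, which happens a little below $n=1.3d$. The theorem says that at this point the guess dies too.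

**Theorem 1.** For every $\eta>0$ there is $d_0(\eta)$ such that for all $d\ge d_0(\eta)$ and all $n\ge1.31\,d$ (in particular all $n\ge2d$)
$$2^d-1\ \le\ sat_{VC}(n,d-1)\ \le\ 2^{(1+\eta)d}.$$
Consequently $sat_{VC}(n,d-1)=2^{(1+o(1))d}$ uniformly in $n\ge1.31d$, and no constant $c>2$ as in the problem exists: given $c>2$, choose $\eta$ with $2^{1+\eta}<c$; then $sat_{VC}(n,d-1)<c^d$ for all sufficiently large $d$ and all $n\ge2d$.

The lower bound is proved. The rest is the upper bound, by a probabilistic construction. We may and do assume $\eta\le1/20$.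

## 2. Covering the cube by random subcubes

Read (2) backwards. On a ground set $[k]$ give each $d$-set $X$ a pattern $P_X\subseteq X$, and let $\mathcal F$ consist of all $G\subseteq[k]$ with $G\cap X\ne P_X$ for all $X$. No $d$-set is shattered. The sensible first attempt is to take the patterns uniform and independent. Then $G\in\mathcal F$ has probability $(1-2^{-d})^{\binom kd}\approx e^{-\Lambda}$ with $\Lambda=\binom kd2^{-d}$. Write $w=k-d$. If $\Lambda\approx w\ln2$, the expected size of $\mathcal F$ is about $2^k2^{-w}=2^d$, which is what we want. Three things go wrong.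

First, $\mathcal F$ must be extended to a saturated family, and we must control the size of the extension. This works to the extent that for many $X$ the pattern $P_X$ is the only missing one. So every other pattern $Q\subseteq X$ needs an extension $G$ in $\mathcal F$. There are $2^w$ extensions, each surviving with probability about $e^{-\Lambda}$, so $\Lambda$ must be slightly below $w\ln 2$. But we cannot tune $\Lambda$ by choosing $k$: passing from $k-1$ to $k$ multiplies $\binom kd2^{-d}$ by $k/w$, which will be between 4 and 5, and at $\Lambda=5w\ln2$ the expected number of surviving extensions is $2^{-4w}$.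

Second, neighbors of $X$ can conspire. Take $x\notin X$ and distinct $y,z\in X$, and put $X'=(X\setminus\{y\})\cup\{x\}$, $X''=(X\setminus\{z\})\cup\{x\}$. If the patterns of $X'$ and $X''$ agree on $X\setminus\{y,z\}$ and differ at $x$, there is exactly one $Q\subseteq X$ that agrees with the first pattern on $X\setminus\{y\}$ and with the second on $X\setminus\{z\}$, and every extension of $Q$ is excluded by $X'$ or $X''$, depending on whether it contains $x$. This has probability $2^{-(d-2)}\cdot\frac12$, so the expected number of such $(X,x,\{y,z\})$ is $\binom kd\,w\binom d2\,2^{-(d-1)}=2\Lambda w\binom d2$, which tends to infinity. Some $X$ must be expected to fail.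

Third, $k\approx1.3d$, and we need all larger $n$ as well. We will copy one element $e\in[k]$ many times. For this, as Section 3 shows, no pair $A,A\cup\{e\}$ with $e\notin A$ may be left uncovered. Sets $X\not\ni e$ cover both or neither of the pair; a set $X\ni e$ covers one of them with probability $2\cdot2^{-d}$. As about a fraction $d/k$ of the sets contains $e$, a pair stays completely uncovered with probability about $\exp(-(1+\frac dk)\Lambda)$. For $\Lambda\approx w\ln2$, the expected number of such pairs is about $2^{k-1-(1+d/k)w}=2^{d-1-(d/k)w}$, which is exponentially large.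

The remedies, in the same order, are these. We use random patterns only for those $X$ that meet a fixed small set $T$ in few points, with the cutoff giving the right $\Lambda$; all other $X$ get the pattern $P_X=X$, which excludes only sets $G$ with large $G\cap T$. We accept failing $X$, and show that they are few and that no two of them are compatible with a common $G$. And we cover each bad pair by hand, by overwriting the pattern of one random $X\not\ni e$; there are at most $2^{0.95d}$ bad pairs and at least $2^d$ sets available. The work lies in showing that these three remedies do not spoil each other.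

## 3. From patterns on $[k]$ to saturated families on $[n]$

This section turns the task into a statement about a fixed ground set $[k]$. Let $d\ge2$, $e\in[k]$ and $M=[k]\setminus\{e\}$, and let every $d$-set $X\subseteq[k]$ have a pattern $P_X\subseteq X$.

**Definition (killing, critical sets, $\mathcal F$ and $W$).** A $d$-set $X$ kills $G\subseteq[k]$ if $G\cap X=P_X$. Let $\mathcal F$ be the family of all $G\subseteq[k]$ killed by no $X$. Call $X$ critical if $\mathcal F|_X=2^X\setminus\{P_X\}$. Let $W$ be the family of all $G\subseteq[k]$ that are killed by no critical $X$.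

So $\mathcal F\subseteq W$, and $W$ collects everything that an extension of $\mathcal F$ could contain, as we now see.

**Lemma 2.** Assume that some $X$ is critical, and that there is no $A\subseteq M$ with both $A\in W$ and $A\cup\{e\}\in W$. Then $sat_{VC}(n,d-1)\le|W|$ for all $n\ge k$.

As a check on the second hypothesis, take $k=3$, $d=2$ and $P_X=X$ for all $X$. Then $\mathcal F=\{\emptyset,\{1\},\{2\},\{3\}\}$, every pair is critical, and $W=\mathcal F$. The first hypothesis holds. The second fails, since $\emptyset$ and $\{e\}$ are both in $W$; and the conclusion $sat_{VC}(n,1)\le4$ is false for $n\ge4$.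

*Proof.* **Step 1: copy $e$.** Let $E=\{e\}\cup\{k+1,\dots,n\}$, call its elements twins, and put
$$\mathcal F'=\{F\in\mathcal F:e\notin F\}\cup\{F\cup E:e\in F\in\mathcal F\}.$$
A $d$-set with two twins is not shattered by $\mathcal F'$, as a pattern separating the twins is missing. For a $d$-set with at most one twin, identify that twin (if any) with $e$: the trace of $\mathcal F'$ becomes the trace of $\mathcal F$ on a $d$-set $X\subseteq[k]$, and $P_X$ is missing. So $VC(\mathcal F')\le d-1$. If $X$ is critical, $\mathcal F'|_X=\mathcal F|_X$ misses one pattern only. Each pattern on a $(d-1)$-subset of $X$ extends to two patterns on $X$, of which at least one is present, so the $(d-1)$-subset is shattered. Thus $VC(\mathcal F')=d-1$.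

**Step 2: saturate.** Let $\hat{\mathcal F}\supseteq\mathcal F'$ be a maximal family in $2^{[n]}$ with $VC\le d-1$. Then $VC(\hat{\mathcal F})=d-1$ and every proper superfamily has larger VC-dimension, so $\hat{\mathcal F}$ is $(d-1)$-saturated. Let $X$ be critical and let $X'$ be $X$, or $X$ with $e\in X$ replaced by a twin. Then $\mathcal F'|_{X'}$ misses exactly one pattern, the copy of $P_X$. Since $\hat{\mathcal F}$ does not shatter $X'$, it misses this pattern too.

**Step 3: count.** Let $G'\in\hat{\mathcal F}$ and $A=G'\cap M$. Suppose that $G'\cap E\notin\{\emptyset,E\}$. By hypothesis one of $A,A\cup\{e\}$, call it $A^*$, is killed by a critical $X$. If $e\notin X$, then $G'\cap X=A^*\cap X=P_X$. If $e\in X$, choose a twin $e'$ with $e'\in G'\Leftrightarrow e\in A^*$; it exists because $G'$ contains some twin and omits another. On $X$ with $e$ replaced by $e'$, the set $G'$ has the copy of $P_X$. Both cases contradict Step 2. So $G'\cap E\in\{\emptyset,E\}$, and $G'$ is determined by $G'\cap[k]$. By Step 2 with $X'=X$, no critical $X$ kills $G'\cap[k]$, so $G'\cap[k]\in W$.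 Hence $|\hat{\mathcal F}|\le|W|$. $\square$

It remains to find, for all large $d$, some $k\le1.31d$ and patterns that satisfy the hypotheses of Lemma 2 with $|W|\le2^{(1+\eta)d}$.

## 4. The ground set $[k]$ and the cutoff $|X\cap T|\le\delta$

All constants are chosen in the order $\eta,\varepsilon,\theta,b,r$, and then $d\to\infty$. "W.h.p." means with probability tending to $1$. The symbols $O(\cdot)$ and $o(\cdot)$ are for fixed constants and uniform in everything else. All $X,X',\dots$ are $d$-subsets of $[k]$. Two sets *agree on* $Y$ if their intersections with $Y$ are equal. We use $\sum_{j\le\alpha N}\binom Nj\le2^{H(\alpha)N}$ for $\alpha\le\frac12$ and $\binom Nj\ge2^{NH(j/N)}/(N+1)$. We also use two tail bounds.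

If $Y\sim\mathrm{Bin}(N,p)$ with $p\le\frac12$, then $\Pr[Y\le1]\le(1+2Np)e^{-Np}$, because $\Pr[Y\le 1]=(1-p)^N\bigl(1+\frac{Np}{1-p}\bigr)$.

If $Y_j\in[0,a]$ are independent with total mean at most $\bar m$, where $0<\bar m\le s$, then $\Pr[\sum Y_j\ge s]\le(e\bar m/s)^{s/a}$. By scaling let $a=1$. By convexity $\mathbb E\,e^{tY_j}\le1+(e^t-1)\mathbb E Y_j\le\exp((e^t-1)\mathbb EY_j)$, so the probability is at most $\exp((e^t-1)\bar m-ts)$, and $t=\ln(s/\bar m)$ gives $e^{s-\bar m}(\bar m/s)^s\le(e\bar m/s)^s$.

**Step 1: choose $k$ just above the covering threshold.** Let $\Lambda_{full}(k)=\binom kd2^{-d}$, let $k\ge d+1$ be minimal with $\Lambda_{full}(k)\ge(k-d)\ln2$, and put $w=k-d$, $m=k-1=|M|$. For $d+1\le k'\le1.25d$ we saw $\binom{k'}d\le2^{0.91d}$, so $\Lambda_{full}(k')<\ln2$ and $k'$ does not qualify. On the other hand, the function $x\mapsto xH(1/x)$ is increasing for $x>1$ (its derivative is $\log_2\frac x{x-1}$) and $1.3\,H(1/1.3)>1.01$. So for $k'=\lceil1.3d\rceil$ we get $\Lambda_{full}(k')\ge2^{0.01d}/(k'+1)>d\ln2\ge(k'-d)\ln 2$ for large $d$. Hence, for large $d$,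
$$1.25d<k\le1.31d,\qquad\tfrac d4\le w\le0.31d,\qquad\tfrac wk\le\tfrac14,\qquad\tbinom{k-\rho}d\le4^{-\rho}\tbinom kd\quad(\rho\ge0).\tag{3}$$
The third bound is $w/k=1-d/k\le1-1/1.31$. The last one holds since for $\rho\le w$ the ratio $\binom{k-\rho}d/\binom kd=\prod_{i<\rho}\frac{w-i}{k-i}$ is at most $(w/k)^\rho$, and for $\rho>w$ it is $0$. It says that few $d$-sets avoid a given large set, and it will be used all the time. By minimality $\Lambda_{full}(k-1)<(w-1)\ln2$, and $\Lambda_{full}(k)=\frac kw\Lambda_{full}(k-1)$ with $\frac kw=1+\frac dw\le5$. So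
$$w\ln2\ \le\ \Lambda_{full}:=\Lambda_{full}(k)\ \le\ 5w\ln2\ \le\ 2d.\tag{4}$$

**Step 2: choose the scale $l=\lfloor\varepsilon d\rfloor$ of "close" sets.** Put $\kappa=2.62\,H(4.8\varepsilon)$ and fix $0<\varepsilon\le\min(\eta/100,\,0.05)$ with $3\kappa+12\varepsilon\le0.04$; this is possible as $\kappa\to0$ when $\varepsilon\to0$. For any $d$-set $X$,
$$\#\{X':|X'\setminus X|\le6l\}\ \le\ \Bigl(\sum_{j\le6l}\binom kj\Bigr)^2\le2^{\kappa d},\tag{5}$$
because $6l/k\le4.8\varepsilon\le\frac12$ and $2k\le2.62d$. Note that $20l\le d$ and $5l\le w$.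

**Step 3: tune $\Lambda$ by a cutoff.** Fix $e\in[k]$, $M=[k]\setminus\{e\}$, and $T\subseteq M$ with $|T|=l$. Put $\Lambda(j)=2^{-d}\,\#\{X:|X\cap T|\le j\}$ (so $\Lambda(j)=0$ for $j<0$) and
$$\Lambda^*=(1-\eta)w\ln2,\qquad p^*=e^{-\Lambda^*}=2^{-(1-\eta)w},\qquad q^*=(p^*)^{3/2}.$$
Let $\delta$ be maximal with $\Lambda(\delta)\le\Lambda^*$. Then $\delta<l$, since $\Lambda(l)=\Lambda_{full}>\Lambda^*$. We claim that all increments $\Lambda(j)-\Lambda(j-1)$ are $O(\sqrt d)$. For uniform $X$, $\Pr[|X\cap T|=j]$ is proportional to $a_j=\binom lj\binom{k-l}{d-j}$, and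
$$\rho_j:=\frac{a_{j+1}}{a_j}=\frac{(l-j)(d-j)}{(j+1)(w-l+j+1)}$$
is decreasing in $j$. Expanding, $\rho_{j-1}\ge1$ is equivalent to $(l+1)(d+1)\ge j(k+2)$, so the mode is $j_0=\lfloor(l+1)(d+1)/(k+2)\rfloor$. As $d/k\in[1/1.31,\,1/1.25]$, it lies in $[0.7l,0.85l]$ for large $d$. For real $j\in[0.6l,0.9l]$,
$$\Bigl|\frac d{dj}\ln\rho_j\Bigr|\le\frac1{l-j}+\frac1{d-j}+\frac1{j+1}+\frac1{w-l+j+1}\le\frac{10+1+2+1}l\le\frac{20}l.$$
Since $\rho_{j_0-1}\ge1$, we get $\rho_{j_0+i}\ge e^{-20(i+1)/l}$ for $0\le i\le\sqrt l$, and multiplying, $a_{j_0+s}\ge e^{-20}a_{j_0}$ for integers $0\le s\le\sqrt l$. So about $\sqrt l$ values are at least a constant times the largest one, and $\max_j\Pr[|X\cap T|=j]=O(l^{-1/2})$. Multiplying by $\Lambda_{full}=O(d)$ proves the claim. As $\Lambda(\delta+1)>\Lambda^*$, and writing $\Lambda:=\Lambda(\delta)$ from now on,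
$$\Lambda^*-O(\sqrt d)\ \le\ \Lambda(\delta-1)\ \le\ \Lambda\ \le\ \Lambda^*.\tag{6}$$
Since $\Lambda^*$ is linear in $d$, this also shows $\delta\ge1$.

**Step 4: name the set systems.** Put
$$\mathcal X=\{X:|X\cap T|\le\delta\},\qquad\mathcal X^-=\{X:|X\cap T|\le\delta-1\},$$
$$\mathcal B=\{X\in\mathcal X^-:e\in X\},\qquad\mathcal C=\{X\in\mathcal X^-:e\notin X\},\qquad\lambda=2^{-d}|\mathcal B|.$$
So $|\mathcal X|=2^d\Lambda$ and $|\mathcal B|+|\mathcal C|=2^d\Lambda(\delta-1)$. Given $|X\cap T|=j$, the proportion of $X\ni e$ is $\frac{d-j}{k-l}$, which lies between $\frac{1-\varepsilon}{1.31-\varepsilon}\ge0.75$ and $\frac1{1.25-\varepsilon}\le0.85$. Therefore, for large $d$,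
$$2\lambda\ \ge\ 1.5\,\Lambda(\delta-1)\ \ge\ 1.5\,\Lambda^*-O(\sqrt d),\qquad|\mathcal C|\ \ge\ 0.15\cdot2^d\Lambda(\delta-1)\ \ge\ 2^d.\tag{7}$$
The factor $1.5$ is the reason for the exponent in $q^*$. From $\eta\le1/20$ and $w\ge d/4$,
$$2^wq^*=2^{-(0.5-1.5\eta)w}\le2^{-0.1d},\qquad2^mq^*\le2^{0.9d},\qquad(p^*)^{1/2}\le2^{-0.1d}.\tag{8}$$

**Step 5: choose a radius $\theta d$.** Let $\beta=\min(0.02\eta,\,\varepsilon/4,\,0.01)$ and $B=2\sum_{j\le\theta d}\binom kj$. Then $B$ bounds the number of subsets of $[k]$ whose trace on $M$ is within Hamming distance $\theta d$ of a given subset of $M$. Fix $\theta\in(0,\frac12)$ with $1.31\,H(\theta)\le\beta/2$; then $B\le2^{1+\beta d/2}\le2^{\beta d}$ for large $d$.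

## 5. Random patterns and random repairs

**Definition (defaults, touching, $U$).** For $X\in\mathcal X$ let the default $R_X$ be uniform on $2^X$, all independent. A set $X\in\mathcal B$ touches $A\subseteq M$ if $R_X\setminus\{e\}=A\cap X$; this has probability $2^{1-d}$. Let $U$ be the set of all $A\subseteq M$ touched by at most one $X\in\mathcal B$.

If $R_X$ touches $A$, then $R_X$ is the trace of exactly one of $A,A\cup\{e\}$. For instance, for $d=2$ and $X=\{1,e\}$ with $R_X=\{e\}$, the sets touched are the $A\subseteq M$ with $1\notin A$, and it is $A\cup\{e\}$ that has trace $R_X$. So $U$ contains the pairs $A,A\cup\{e\}$ that the defaults on $\mathcal B$ leave at risk. We say "at most one" and not "none" since one of the touching sets may turn out to be non-critical.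

**Definition (repairs, final patterns).** Let $\mathcal E_U$ be the event $|U|\le2^{0.95d}$. On $\mathcal E_U$, given all defaults, let $\pi:U\to\mathcal C$ be a uniformly random injection (it exists as $|\mathcal C|\ge2^d$); off $\mathcal E_U$ the construction is abandoned. The final patterns are $P_{\pi(u)}=u\cap\pi(u)$ for $u\in U$; $P_X=R_X$ for $X\in\mathcal X\setminus\pi(U)$; and $P_X=X$ for $X\notin\mathcal X$.

As $e\notin\pi(u)$, the repair at $\pi(u)$ kills both $u$ and $u\cup\{e\}$. Three features matter. The set $U$ depends only on $(R_X)_{X\in\mathcal B}$; given $U$, the map $\pi$ is independent of the defaults; and patterns of sets in $\mathcal B$ are never changed.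

For a single $u\subseteq M$ and any fixed $X''$, the tail bound for binomials and (7) give
$$\Pr\bigl[u\text{ is touched by at most one member of }\mathcal B\setminus\{X''\}\bigr]\le O(d)\,e^{-2\lambda}\le2^{o(d)}q^*;\tag{9}$$
removing one set from $\mathcal B$ changes the mean $2\lambda$ only by $2^{1-d}$. In particular $\mathbb E|U|\le2^m2^{o(d)}q^*\le2^{0.9d+o(d)}$, and by Markov $\mathcal E_U$ holds w.h.p. Also, on $\mathcal E_U$ and given the defaults, for a bounded number $j$ of distinct elements of $U$,
$$\Pr[\pi\text{ takes prescribed values on them}]\ \le\ \frac1{|\mathcal C|(|\mathcal C|-1)\cdots(|\mathcal C|-j+1)}\ \le\ 2|\mathcal C|^{-j}.\tag{10}$$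

**Definition (near, far).** Fix $X_0\in\mathcal X^-$. A set $X'\in\mathcal X\setminus\{X_0\}$ is near $X_0$ if $|X'\setminus(X_0\cup T)|\le2l$, and far otherwise.

Near implies $|X'\setminus X_0|\le3l$. So near sets are few, by (5), but each can kill a large part of the extensions of a $Q_0\subseteq X_0$, as in Section 2. A far set kills only a tiny part.

## 6. Joint survival of several sets

We will need moments of counts, hence the probability that many sets survive at once, some as members of $U$ and some as sets not hit by far defaults. The lemma says that these events behave as if independent, provided the sets are not close to each other. Closeness is measured on $M$, since $u$, $u\cup\{e\}$ and a set $G$ with $G\cap M=u$ are clearly dependent.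

**Lemma 3.** Fix $N$. Let $X_0\in\mathcal X^-$ and consider a sequence of $N$ objects, each a "$u$-object" $u\subseteq M$ or a "$G$-object" $G\subseteq[k]$. Call an object fresh if its trace on $M$ has distance $>\theta d$ from the traces of all earlier objects. If $g$ $G$-objects and $h$ $u$-objects are fresh, then
$$\Pr[\text{all }u\text{-objects are in }U,\text{ and no }G\text{-object has }G\cap X=R_X\text{ for a far }X]\ \le\ 2^{o(d)}(p^*)^g(q^*)^h.$$

*Proof.* **Step 1: reduce to avoided patterns.** Keep only the fresh objects; they are pairwise at distance $>\theta d$ on $M$. Let $K$ be the set of $X\in\mathcal B$ that touch some fresh $u$. On the event, $|K|\le h$. For $X\in\mathcal X\setminus K$, the default $R_X$ avoids the following list: $G\cap X$ for each fresh $G$, if $X$ is far; and $u\cap X$, $(u\cap X)\cup\{e\}$ for each fresh $u$, if $X\in\mathcal B$. Let $n_X\le g+2h$ be the number of distinct patterns in the list. A fixed $X\in\mathcal B$ touches some fresh $u$ with probability at most $2h2^{-d}$. Summing over the possible values of $K$ and using independence, the probability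 is at most
$$\sum_{K\subseteq\mathcal B,\,|K|\le h}(2h2^{-d})^{|K|}\prod_{X\in\mathcal X\setminus K}(1-n_X2^{-d})
\le\Bigl(\sum_{i\le h}(2h\lambda)^i\Bigr)\exp\bigl(2^{-d}h(g+2h)\bigr)\exp\Bigl(-2^{-d}\sum_{X\in\mathcal X}n_X\Bigr).$$
Here we used $1-y\le e^{-y}$, put back the at most $h$ missing terms $n_X$, $X\in K$, and counted at most $|\mathcal B|^i$ sets $K$ of size $i$. The first two factors together are at most $2(h+1)(1+2h\lambda)^h=2^{o(d)}$, since $\lambda=O(d)$.

**Step 2: count distinct patterns.** We claim
$$n_X\ \ge\ g\,[X\text{ far}]+2h\,[X\in\mathcal B]-2\,\#\{\text{pairs of fresh objects agreeing on }X\setminus\{e\}\}.$$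
Group the listed objects by their trace on $X\setminus\{e\}$; different groups give different patterns. A group with $g'$ $G$-objects and $h'$ $u$-objects contributes $g'+2h'$ list entries. If $h'\ge1$, at least two of them are distinct, so the loss is at most $g'+2h'-2\le2(g'+h'-1)\le2\binom{g'+h'}2$. If $h'=0$, the loss is at most $g'-1\le2\binom{g'}2$. All pairs counted by the binomials agree on $X\setminus\{e\}$.

**Step 3: sum over $X$.** Two fresh objects differ in more than $\theta d$ points of $M$, and they agree on $X\setminus\{e\}$ only if $X$ avoids all these points. By (3) and (4) this happens for at most $4^{-\theta d}\binom kd\le4^{-\theta d}\,2d\,2^d$ sets $X$. By (5), at most $2^{\kappa d}$ sets in $\mathcal X$ are not far. Hence $2^{-d}\sum_Xn_X\ge g\Lambda+2h\lambda-o(1)$. By (6), $e^{-g\Lambda}\le2^{o(d)}(p^*)^g$, and by (7), $e^{-2h\lambda}\le2^{o(d)}(q^*)^h$. $\square$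

## 7. Extending $Q_0\subseteq X_0$ to a surviving set

To show that $X_0$ is critical, we must extend every $Q_0\ne P_{X_0}$. The conspiracy in Section 2 needed two near sets. We now show that near sets are the only danger, and that one near set alone does no harm.

**Definition (near-hits).** For $X_0\in\mathcal X^-$ and $Q_0\subseteq X_0$, a near-hit of $(X_0,Q_0)$ is either a near $X'$ with $R_{X'}\cap X_0=Q_0\cap X'$ (default type, counted also if $X'\in\pi(U)$), or a $u\in U$ such that $X'=\pi(u)$ is near and $u\cap X'\cap X_0=Q_0\cap X'$ (repair type). The set of the near-hit is $X'$, and its pattern is $R_{X'}$ or $u\cap X'$, respectively. Let $\nu(X_0,Q_0)$ be the number of near-hits.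

**Proposition 4.** W.h.p. the following holds: for all $X_0\in\mathcal X^-$ and $Q_0\subseteq X_0$ with $\nu(X_0,Q_0)\le1$ there is $G$ with $G\cap X_0=Q_0$ that is killed by no $X'\ne X_0$ (with respect to the final patterns).

The proof takes the rest of this section.

**Step 1: a subcube in which only far sets matter.** For $x\in[k]\setminus X_0$ and $\sigma\in\{0,1\}$ let
$$\mathcal D=\mathcal D_{x,\sigma}=\{G\subseteq[k]:\ G\cap X_0=Q_0,\ [x\in G]=\sigma,\ G\cap T\setminus(X_0\cup\{x\})=\emptyset\}.$$
If $G\in\mathcal D$, then $|G\cap T|\le|X_0\cap T|+1\le\delta$; this is why $X_0$ is taken in $\mathcal X^-$. So no $X\notin\mathcal X$ kills $G$: such $X$ has $P_X=X$ and $|X\cap T|>\delta$, and would need $X\subseteq G$.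

If a near $X'$ kills some $G\in\mathcal D$, its final pattern agrees with $G$, hence with $Q_0$, on $X'\cap X_0$, so it gives a near-hit with that pattern. If there is exactly one near-hit, with set $X'$, take $x\in X'\setminus X_0$ (nonempty, as $X'\ne X_0$ are both $d$-sets) and choose $\sigma$ opposite to the pattern of the near-hit at $x$. Then no near set kills anything in $\mathcal D$. If there is no near-hit, any $x,\sigma$ will do.

So it suffices to show: w.h.p., for all choices of $(X_0,Q_0,x,\sigma)$, some $G\in\mathcal D$ is killed neither by a far default ($G\cap X'=R_{X'}$ with $X'$ far) nor by a far repair ($G\cap X'=u\cap X'$ with $X'=\pi(u)$ far). There are at most $2^k2^d\cdot2k\le2^{3d}$ choices. We show that for each of them the probability that this fails and $\mathcal E_U$ holds is at most $2^{-4d}$. Fix a choice.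

**Step 2: why one count is not enough, and blocks.** The obvious move is to count the survivors in $\mathcal D$ and apply Chebyshev. This will give a failure probability $2^{-c_1d}$ with a small constant $c_1$, because sets at distance below $\theta d$ are correlated, and that is useless against $2^{3d}$ choices. So we find $b$ disjoint blocks of $\mathcal D$ and show that failures in different blocks are at most as likely to coincide as independent ones.

Let $\Phi=[k]\setminus(X_0\cup T\cup\{x\})$ be the set of free coordinates of $\mathcal D$, and $f=|\Phi|\ge w-l-1$. A far $X'$ has more than $2l$ points outside $X_0\cup T$, so $|X'\cap\Phi|\ge2l$. Fix $L\subseteq\Phi$ with $|L|=l$, and sets $v_1,\dots,v_b\subseteq L$ with $|v_i\triangle v_j|\ge l/4$ for $i\ne j$. They exist for constant $b$ and large $l$: if the $v_i$ are uniformly random, a given pair fails with probability at most $2^{-(1-H(1/4))l}$. Let $\mathcal D_i=\{G\in\mathcal D:G\cap L=v_i\}$, so $|\mathcal D_i|=2^{f-l}$. For far $X'$ we have $|X'\cap(\Phi\setminus L)|\ge l$, and so for any pattern on $X'$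
$$\text{at most }|\mathcal D_i|2^{-l}\text{ members of }\mathcal D_i\text{ have that pattern on }X'.\tag{11}$$

**Step 3: remove the sets that do not separate blocks.** Call a far $X'$ blind if it is disjoint from some $v_i\triangle v_j$, $i\ne j$, and let $\mathcal S$ be the set of blind sets. By (3) and (4), $|\mathcal S|2^{-d}\le b^2\Lambda_{full}4^{-l/4}\le2^{-l/3}$ for large $d$. The fraction of $\mathcal D_i$ killed by the default of one blind $X'$ has mean $2^{-d}$ and is at most $2^{-l}$ by (11). These fractions are independent over $X'$, with total mean at most $2^{-l/3}$. By the second tail bound, their sum is at least $\frac12$ with probability at most $(6\cdot2^{-l/3})^{2^{l-1}}\le2^{-5d}$, as $2^{l-1}$ is exponentially large. So, outside probability $b2^{-5d}$, for every $i$ the set $\mathcal D_i'$ of members of $\mathcal D_i$ not killed by blind defaults has $|\mathcal D_i'|\ge\frac12|\mathcal D_i|$. Condition on the blind defaults, with this property.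

**Step 4: second moment in one block.** Let $Z_i$ be the number of $G\in\mathcal D_i'$ not killed by the default of any far $X'\notin\mathcal S$; this is the number of members of $\mathcal D_i$ that survive all far defaults. Each $G\in\mathcal D_i'$ survives with probability
$$p=(1-2^{-d})^{\#(\text{far}\,\setminus\mathcal S)}\ \ge\ \tfrac12e^{-\Lambda}\ \ge\ \tfrac12p^*,$$
since there are at most $|\mathcal X|=2^d\Lambda$ far sets. Put $\mu=|\mathcal D_i|p$, which does not depend on $i$. From $|\mathcal D_i|=2^{f-l}\ge2^{w-2l-1}$,
$$\mu\ \ge\ 2^{\eta w-2l-3}\ \ge\ 2^{0.2\eta d},\qquad|\mathcal D_i|p^*\le2\mu,\tag{12}$$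
where we used $\eta w\ge0.25\eta d$ and $2l\le0.02\eta d$. Let $G,G'\in\mathcal D_i'$ have distance $\rho$. A far $X'\notin\mathcal S$ spares both with probability $1-2^{-d}$ if it is disjoint from $G\triangle G'$, and with probability $1-2\cdot2^{-d}\le(1-2^{-d})^2$ otherwise. Let $a\le4^{-\rho}\binom kd$ be the number of the former. Then
$$\Pr[G,G'\text{ both survive}]\ \le\ p^2(1-2^{-d})^{-a}\ \le\ p^2\exp(2^{1-d}a).$$
If $\rho\ge\theta d$, then $2^{1-d}a\le4d\,4^{-\theta d}\le2^{-\theta d}$ for large $d$. For $\rho<\theta d$ we use the bound $p$; each $G$ has at most $B$ such $G'$. As $e^y-1\le2y$ for $0\le y\le1$,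
$$\mathrm{Var}\,Z_i\ \le\ (|\mathcal D_i'|p)^2\,2^{1-\theta d}+|\mathcal D_i'|\,p\,B.$$
Now $\mathbb EZ_i=|\mathcal D_i'|p\ge\mu/2$, so $Z_i<\mu/4$ forces a deviation of more than $\frac12\mathbb EZ_i$. By Chebyshev,
$$\Pr[Z_i<\mu/4]\ \le\ 4\bigl(2^{1-\theta d}+2B/\mu\bigr)\ \le\ 2^{-c_1d},\qquad c_1=\tfrac12\min(\theta,\,0.15\eta),$$
since $B/\mu\le2^{-0.18\eta d}$.

**Step 5: amplify.** The next lemma is what makes the blocks useful. It says: if each coordinate value can increase at most one of several functions above their minima, then the functions are negatively correlated.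

**Lemma 5.** Let $\xi_1,\dots,\xi_N$ be independent, with values in finite sets. For each coordinate $a$ let $V_{a,1},\dots,V_{a,b}$ be disjoint sets of values. Let $f_1,\dots,f_b\ge0$ be functions of $(\xi_1,\dots,\xi_N)$ such that for all $i,a$ and all fixed values of the other coordinates, $f_i$, as a function of $\xi_a$, attains its minimum at every value outside $V_{a,i}$. Then $\mathbb E\prod f_i\le\prod\mathbb Ef_i$.

*Proof.* The product $\prod_{i\ge2}f_i$ has the same property with the sets $\bigcup_{i\ge2}V_{a,i}$: outside this union all factors are at their nonnegative minima. These sets are disjoint from $V_{a,1}$. By induction on $b$ it therefore suffices to treat two functions $f,g$.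

Let $N=1$ and let $f_0,g_0$ be the minima. Every value lies outside one of the two disjoint sets, so $(f-f_0)(g-g_0)\equiv0$. Taking expectations,
$$\mathbb E[fg]=f_0\,\mathbb Eg+g_0\,\mathbb Ef-f_0g_0=\mathbb Ef\,\mathbb Eg-(\mathbb Ef-f_0)(\mathbb Eg-g_0)\le\mathbb Ef\,\mathbb Eg.$$
For general $N$, fix $\xi_N$ and use induction: $\mathbb E[fg|\xi_N]\le\mathbb E[f|\xi_N]\,\mathbb E[g|\xi_N]$. As functions of $\xi_N$, the two factors inherit the property: for a value outside the relevant set, the integrand is minimal for each choice of the other coordinates. The case $N=1$ finishes the proof. $\square$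

Apply Lemma 5, conditionally on the blind defaults, to the variables $R_{X'}$ with $X'$ far and not blind, with $V_{X',i}=\{G\cap X':G\in\mathcal D_i\}$ and $f_i=\mathbf 1[Z_i<\mu/4]$. For fixed $X'$ the sets $V_{X',i}$ are disjoint, because $X'$ meets every $v_i\triangle v_j$. If $R_{X'}\notin V_{X',i}$, then $X'$ kills nothing in $\mathcal D_i$, so $Z_i$ is at its maximum and $f_i$ at its minimum over the values of $R_{X'}$. Hence, with $b=\lceil5/c_1\rceil$,
$$\Pr[Z_i<\mu/4\text{ for all }i]\ \le\ 2^{-c_1bd}\ \le\ 2^{-5d}.$$
Together with Step 3: outside probability $b2^{-5d}+2^{-5d}\le2^{-4.5d}$, some block has at least $\mu/4$ members surviving all far defaults.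

**Step 6: far repairs destroy less than half of these.** Let $J_i$ be the number of pairs $(u,G)$ with $u\in U$, $\pi(u)$ far, $G\in\mathcal D_i$ surviving all far defaults, and $G\cap\pi(u)=u\cap\pi(u)$.

**Lemma 6.** $\Pr[J_i\ge\mu/8\text{ and }\mathcal E_U]\le2^{-5d}$ for each $i$.

*Proof.* We bound a high moment. Put $c_2=\frac12\min(0.7\varepsilon,\,0.15\eta,\,0.08)$ and $r=\lceil6/c_2\rceil$. Expand $J_i^r$ over sequences of pairs and over the values $X'_s=\pi(u_s)$. Call $u_s$ new if it differs from $u_1,\dots,u_{s-1}$, and a repeat otherwise. By (10), given the defaults, $\pi$ takes the prescribed values with probability at most $2|\mathcal C|^{-\#\text{new}}$. So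
$$\mathbb E\bigl[J_i^r\mathbf 1_{\mathcal E_U}\bigr]\ \le\ 2\sum|\mathcal C|^{-\#\text{new}}\ \Pr[\text{all }u_s\in U,\text{ no }G_s\text{ is killed by a far default}],$$
summed over sequences $(u_s,X'_s,G_s)_{s=1}^r$ with $u_s\subseteq M$, $X'_s\in\mathcal C$ far, $G_s\in\mathcal D_i$, $G_s\cap X'_s=u_s\cap X'_s$, and $X'_s=X'_{s'}$ whenever $u_s=u_{s'}$. Apply Lemma 3 with $N=2r$ to the objects $u_1,G_1,u_2,G_2,\dots,u_r,G_r$. Each summand is at most $2^{o(d)}$ times a product of weights over the steps $s$: a factor $1/|\mathcal C|$ if $u_s$ is new, $q^*$ if $u_s$ is fresh, $p^*$ if $G_s$ is fresh. A repeat is not fresh.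

Give each step one of the seven types below (for type 5 choose one that applies). For each type we bound, uniformly over the earlier entries, the total weight of all possible entries $(u_s,X'_s,G_s)$. Summing from the last step to the first, the sum for a given sequence of types is at most the product of the bounds. A non-fresh object lies within $\theta d$ on $M$ of one of at most $2r$ earlier objects, so there are at most $2rB$ possibilities for it. For new $u_s$, the factor $1/|\mathcal C|$ summed over $X'_s$ is at most $1$. Recall (8), (11) and (12).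

1. $u_s$ is a repeat and $G_s$ is fresh. There are at most $r$ choices of $u_s$, then $X'_s$ is determined, and (11) bounds the choices of $G_s$: total at most $r\,|\mathcal D_i|2^{-l}p^*\le2r\mu2^{-l}$.
2. $u_s$ is a repeat and $G_s$ is not fresh: at most $r\cdot2rB$.
3. (a) $u_s$ is new and not fresh, $G_s$ is fresh: at most $2rB\cdot|\mathcal D_i|2^{-l}p^*\le4rB\mu2^{-l}$, by (11). (b) $u_s$ is new and not fresh, $G_s$ is not fresh: at most $4r^2B^2$.
4. $u_s$ and $G_s$ are fresh. Choose $G_s$, then $X'_s$, then $u_s\subseteq M$ with $u_s\cap X'_s=G_s\cap X'_s$; since $X'_s\subseteq M$, there are $2^{m-d}\le2^w$ choices. The total is at most $|\mathcal D_i|p^*\cdot2^wq^*\le2\mu2^{-0.1d}$.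
5. (a) $u_s$ is fresh, and $G_s$ is within $\theta d$ of an object before $u_s$. Choose $G_s$, $X'_s$, $u_s$: at most $2rB\cdot2^wq^*\le2rB2^{-0.1d}$. (b) $u_s$ is fresh, and $G_s$ is within $\theta d$ of $u_s$. Choose $G_s\in\mathcal D_i$, then $u_s$ in at most $B$ ways, then $X'_s$: at most $|\mathcal D_i|Bq^*=|\mathcal D_i|p^*\,B\,(p^*)^{1/2}\le2\mu B2^{-0.1d}$.

These cases are exhaustive. Each bound is at most $\mu2^{-c_2d}$ for large $d$: types 1 and 3(a) because $B2^{-l}\le2^{1-0.75\varepsilon d}$; types 2 and 3(b) because $B^2/\mu\le2^{-0.16\eta d}$; types 4, 5(a) and 5(b) because $B\le2^{0.01d}$ and $\mu\ge1$. There are at most $7^r$ type sequences, so $\mathbb E[J_i^r\mathbf 1_{\mathcal E_U}]\le2^{o(d)}(7\mu2^{-c_2d})^r$. By Markov,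
$$\Pr[J_i\ge\mu/8,\ \mathcal E_U]\ \le\ 2^{o(d)}\,56^r\,2^{-c_2rd}\ \le\ 2^{o(d)}\,56^r\,2^{-6d}\ \le\ 2^{-5d}.\qquad\square$$

**Step 7: finish Proposition 4.** For the fixed choice $(X_0,Q_0,x,\sigma)$, the following holds on $\mathcal E_U$ outside probability $2^{-4.5d}+b2^{-5d}\le2^{-4d}$. Some block has at least $\mu/4$ survivors of the far defaults, and fewer than $\mu/8$ of them are killed by far repairs. So a set $G$ as required in Step 1 remains. Summing over at most $2^{3d}$ choices, and as $\mathcal E_U$ holds w.h.p., Proposition 4 follows. $\square$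

## 8. The non-critical sets are few and pairwise incompatible

Let $\mathcal N$ be the set of non-critical $X_0\in\mathcal X^-$. They exist in general, by Section 2. The aim of this section is the following.

**Lemma 7.** W.h.p. $|\mathcal N|\le2^{0.04d}$, no $\pi(u)$ with $u\in U$ is in $\mathcal N$, so that members of $\mathcal N$ carry their default patterns, and
$$\text{no two distinct }X_1,X_2\in\mathcal N\text{ have final patterns agreeing on }(X_1\cap X_2)\setminus\{e\}.\tag{13}$$

**Step 1: what non-critical sets look like.** If $X_0\in\mathcal X^-$ and $\nu(X_0,Q_0)\le1$ for all $Q_0\ne P_{X_0}$, then by Proposition 4 every such $Q_0$ is the trace of some $G$ killed by no $X'\ne X_0$. As $X_0$ does not kill $G$ either, $G\in\mathcal F$. So $X_0$ is critical. Hence w.h.p. each $X_0\in\mathcal N$ has two distinct near-hits for a common $Q_0$. If their sets are $X',X''$, their patterns both agree with $Q_0$, hence with each other, on $X'\cap X''\cap X_0$. This set has size at least $d-6l$, since $|X_0\setminus X'|,|X_0\setminus X''|\le3l$.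

Let $\mathcal N_a$ be the set of $X_0\in\mathcal X^-$ for which the *defaults* of two distinct near sets $X',X''$ agree on $X'\cap X''\cap X_0$. Let $\mathcal N_b$ be the set of $X_0\in\mathcal X^-$ for which there is $u\in U$ with $X'=\pi(u)$ near, such that on $X'\cap X''\cap X_0$ the set $u$ agrees with the default of some near $X''$ (possibly $X''=X'$), or agrees with some $u'\in U$, $u'\ne u$, whose set $X''=\pi(u')$ is near. Then w.h.p. $\mathcal N\subseteq\mathcal N_a\cup\mathcal N_b$. Note that $\mathcal N_a$ depends only on the defaults.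

**Step 2: w.h.p. $\mathcal N_b=\emptyset$.** Work on $\mathcal E_U$ and count expected configurations.

First, a repair $u$ with $X'=\pi(u)$ and a default of $X''$. There are at most $2^m$ choices of $u$, $|\mathcal C|$ of $X'$, and by (5) at most $2^{2\kappa d}$ of $(X_0,X'')$. If $u\in U$, then $u$ is touched by at most one member of $\mathcal B\setminus\{X''\}$. This event is independent of $R_{X''}$, and $R_{X''}$ agrees with $u$ on the given set with probability at most $2^{-d+6l}$. By (9), (10) and $2^{m-d}q^*\le2^wq^*\le2^{-0.1d}$, the expected number is at most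
$$2^m\cdot|\mathcal C|\cdot2^{2\kappa d}\cdot2^{o(d)}q^*\cdot2^{-d+6l}\cdot\frac2{|\mathcal C|}\ \le\ 2^{(-0.1+2\kappa+6\varepsilon)d+o(d)}\ \to\ 0.$$

Second, repairs $u\ne u'$ with $X'=\pi(u)$ and $X''=\pi(u')$, which are distinct as $\pi$ is injective. There are at most $|\mathcal C|2^{2\kappa d}$ choices of $(X',X_0,X'')$, and $\pi$ takes the prescribed values with probability at most $2/|\mathcal C|^2$. The set $X'\cap X''\cap X_0\subseteq M$ has size at least $d-6l$, so at most $2^{2m-d+6l}$ pairs $(u,u')$ agree on it. By Lemma 3 with two $u$-objects, a pair at distance $>\theta d$ lies in $U$ with probability at most $2^{o(d)}(q^*)^2$. There are at most $2^mB$ pairs at distance $\le\theta d$, each with probability at most $2^{o(d)}q^*$. As $|\mathcal C|\ge2^d$, the expected number is at most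
$$|\mathcal C|\,2^{2\kappa d}\,\frac2{|\mathcal C|^2}\bigl(2^{2m-d+6l}(q^*)^2+2^mBq^*\bigr)2^{o(d)}\ \le\ 2^{(2\kappa+6\varepsilon-0.2)d+o(d)}+2^{(2\kappa+\beta-0.1)d+o(d)}\ \to\ 0.$$

**Step 3: w.h.p. $|\mathcal N_a|\le2^{(2\kappa+7\varepsilon)d}$ and $\pi(U)\cap\mathcal N_a=\emptyset$.** For distinct near $X',X''$ the defaults are independent and agree on a set of size at least $d-6l$ with probability at most $2^{-d+6l}$. So
$$\mathbb E|\mathcal N_a|\ \le\ |\mathcal X|\,2^{2\kappa d}\,2^{-d+6l}\ \le\ 2^{(2\kappa+6\varepsilon)d+o(d)},$$
and Markov gives the first statement. Given the defaults, on $\mathcal E_U$ each $\pi(u)$ is uniform on $\mathcal C$, so the expected number of $u$ with $\pi(u)\in\mathcal N_a$ is at most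
$$|U|\,|\mathcal N_a|/|\mathcal C|\ \le\ 2^{(0.95+2\kappa+7\varepsilon-1)d}\ \to\ 0,$$
because $2\kappa+7\varepsilon\le0.04$.

**Step 4: w.h.p. there are no distinct $X_1,X_2\in\mathcal N_a$ with $R_{X_1},R_{X_2}$ agreeing on $(X_1\cap X_2)\setminus\{e\}$.** Let $(X_i',X_i'')$ witness $X_i\in\mathcal N_a$. Thus $X_i\notin\{X_i',X_i''\}$ and $X_i'\ne X_i''$.

Suppose first that $\{X_1,X_1',X_1''\}\cap\{X_2,X_2',X_2''\}\ne\emptyset$. Since $|X\setminus Y|=\frac12|X\triangle Y|$ for $d$-sets satisfies the triangle inequality, $|X_1\setminus X_2|\le6l$. The agreement of $R_{X_1'},R_{X_1''}$ has probability at most $2^{-d+6l}$. As $R_{X_1}$ is independent of $(R_{X_1'},R_{X_1''},R_{X_2})$, the agreement of $R_{X_1}$ and $R_{X_2}$ on a set of size at least $d-6l-1$ contributes another factor of at most $2^{-d+6l+1}$. The expected number of such $(X_1,X_2,X_1',X_1'')$ is at most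
$$\Lambda2^d\cdot2^{\kappa d}\cdot2^{2\kappa d}\cdot2^{-d+6l}\cdot2^{-d+6l+1}\ \le\ 2^{(3\kappa+12\varepsilon-1)d+o(d)}\ \to\ 0.$$

Otherwise all six sets are distinct and the three agreement events involve disjoint pairs of independent defaults, so they are independent. Since $|X_1\cap X_2|\ge2d-k\ge0.69d$, the expected number is at most
$$(\Lambda2^d)^2\bigl(2^{2\kappa d-d+6l}\bigr)^2\,2^{-0.69d+1}\ \le\ 2^{(4\kappa+12\varepsilon-0.69)d+o(d)}\ \to\ 0.$$

**Step 5: conclude.** By Steps 1 and 2, w.h.p. $\mathcal N\subseteq\mathcal N_a$. By Step 3, $|\mathcal N|\le2^{0.04d}$ and no $\pi(u)$ is in $\mathcal N$, so the final pattern of each $X\in\mathcal N$ is $R_X$. With Step 4 this gives (13), and Lemma 7 is proved. $\square$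

## 9. Bounding $|W|$ and applying Lemma 2

Assume that $\mathcal E_U$, Proposition 4 and Lemma 7 hold; this is so w.h.p. We verify the hypotheses of Lemma 2 and bound $|W|$.

**Step 1: critical sets exist.** Indeed $|\mathcal N|\le2^{0.04d}<2^d\le|\mathcal C|\le|\mathcal X^-|$.

**Step 2: no $A\subseteq M$ has both $A$ and $A\cup\{e\}$ in $W$.** If $A\in U$, then $X=\pi(A)\in\mathcal C$ is not in $\mathcal N$, so it is critical. Since $e\notin X$ and $P_X=A\cap X$, it kills both $A$ and $A\cup\{e\}$. If $A\notin U$, two distinct $X_1,X_2\in\mathcal B$ touch $A$. Their final patterns are their defaults; these agree with $A$, hence with each other, on $(X_1\cap X_2)\setminus\{e\}$. By (13) they are not both in $\mathcal N$. Say $X_1$ is critical. It kills $A\cup(P_{X_1}\cap\{e\})$, which is one of $A,A\cup\{e\}$.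

**Step 3: a member of $W$ has few killers.** Let $G\in W$. All killers of $G$ in $\mathcal X^-$ are non-critical, so they lie in $\mathcal N$. The patterns of two killers both agree with $G$ on their intersection, hence with each other. By (13) there is at most one killer in $\mathcal X^-$. In particular, $G$ has at most one killer in $\mathcal B$ and at most one in $\mathcal C\setminus\pi(U)$, and on both systems the final patterns are the defaults.

**Step 4: count such $G$.** Fix $G\subseteq[k]$. The number of its killers in $\mathcal B$ is distributed as $\mathrm{Bin}(|\mathcal B|,2^{-d})$. Given $(R_X)_{X\in\mathcal B}$ and $\pi$, with $\mathcal E_U$, the defaults of the sets in $\mathcal C$ are still independent and uniform, since $U$ depends on $\mathcal B$ only and $\pi$ uses no further defaults. So the number of killers in $\mathcal C\setminus\pi(U)$ is then $\mathrm{Bin}(|\mathcal C|-|U|,2^{-d})$, and $|U|2^{-d}\to0$. By the tail bound for binomials, the probability that both numbers are at most $1$ and $\mathcal E_U$ holds is at most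
$$2^{o(d)}\exp\bigl(-\lambda-2^{-d}|\mathcal C|\bigr)=2^{o(d)}e^{-\Lambda(\delta-1)}\le2^{o(d)}p^*,$$
by (6). Hence the expected number of such $G$ is at most
$$2^k\,2^{-(1-\eta)w+o(d)}=2^{d+\eta w+o(d)}\le2^{d+0.31\eta d+o(d)},$$
and by Markov it is at most $2^{(1+\eta)d}$ w.h.p. By Step 3, w.h.p. $|W|\le2^{(1+\eta)d}$.

**Step 5: apply Lemma 2.** For $d\ge d_0(\eta)$ some outcome has all these properties. Lemma 2 gives $sat_{VC}(n,d-1)\le|W|\le2^{(1+\eta)d}$ for all $n\ge k$, and $k\le1.31d$. With the lower bound from Section 1, this proves Theorem 1. $\blacksquare$
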